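
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The $(3+2)$-core of a supercritical random graph is rigid}


\begin{abstract}
A graph is Laman-spanning if it contains a spanning Laman graph, that is, if it is rigid as a generic bar-joint framework in the plane. Let $c_2\approx 3.588$ be the threshold for $2$-orientability of the random graph $G(n,c/n)$. For $c>c_2$ it is known that with high probability there is a giant rigid component and that it covers all but $o(n)$ vertices of the $(3+2)$-core. Kasiviswanathan, Moore and Theran asked whether the entire $(3+2)$-core is Laman-spanning. We prove that it is, with high probability, for every fixed $c>c_2$. The proof shows that the part of the $3$-core missed by the giant component could only be a union of cycles, each vertex of which sends one edge into the component, and that such cycles are in fact absorbed. We also show that with high probability all other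 rigid components have at most three vertices, and we determine the asymptotic size of the giant one.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Rigidity and the $(3+2)$-core}

Place $k\ge 2$ points generically in the plane and join some pairs by rigid bars. The points have $2k$ coordinates, and the rigid motions of the plane account for three of them. A rigid framework therefore needs at least $2k-3$ bars, and if exactly $2k-3$ bars are to suffice, none may be wasted: no $k'\ge2$ of the points may carry more than $2k'-3$ of them. This count is the definition with which we work.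

\begin{definition}\label{def:laman}
A graph on $k\ge2$ vertices is a \emph{Laman graph} if it has exactly $2k-3$ edges and every set of $k'\ge2$ of its vertices spans at most $2k'-3$ edges. A graph is \emph{Laman-spanning}, or \emph{rigid}, if it contains a spanning subgraph that is a Laman graph; a vertex set is rigid if its induced subgraph is. A \emph{rigid component} of a graph is a maximal rigid vertex set; a single vertex that lies in no larger rigid set counts as a (trivial) rigid component. In a graph on $n$ vertices, a rigid component is \emph{giant} if it spans $\Theta(n)$ vertices.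
\end{definition}

Being Laman-spanning is equivalent to being rigid as a generic bar-joint framework in the plane; we use only the combinatorial definition. Note that a rigid set has at least two vertices. An edge, a triangle, and $K_4$ minus an edge are Laman graphs. A $4$-cycle is not rigid: it has four edges and would need five.

Which vertices of a graph can belong to a large rigid component $R$? A vertex outside $R$ with two neighbors in $R$ can be added to $R$: two new bars pin down one new point. On the other hand, if a graph on $k\ge2$ vertices can be dismantled by deleting vertices one at a time, each with at most two remaining neighbors, then it has at most $2k-3$ edges, so it has no edges to spare for being rigid. Such dismantling stops at the \emph{$3$-core}, the largest induced subgraph of minimum degree at least $3$. These two observations suggest the following object. The \emph{$(3+2)$-core} of a graph is the induced subgraph obtained by starting from the $3$-core and repeatedly adding any vertex with at least two neighbors in the vertex set obtained so far. (The final set does not depend on the order of the additions.) We shall see that a rigid set with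 at least two vertices in the $(3+2)$-core cannot leave it (Corollary~\ref{cor:inside}). So a giant rigid component that meets the $(3+2)$-core in at least two vertices is contained in it, and the question is whether it is all of it.

\subsection{The question and the results}

Let $G=G(n,c/n)$ be the random graph on a set $V$ of $n$ vertices in which each edge is present independently with probability $c/n$, where $c>0$ is constant. ``With high probability'' (w.h.p.) means with probability tending to $1$ as $n\to\infty$. A graph is \emph{$2$-orientable} if its edges can be oriented so that all in-degrees are at most $2$. Let $c_2\approx3.588$ be the threshold for $2$-orientability: for $c<c_2$, $G(n,c/n)$ is w.h.p.\ $2$-orientable, and for $c>c_2$ it is w.h.p.\ not. Throughout, $K\subseteq V$ is the vertex set of the $3$-core of $G$, and $Q\supseteq K$ is that of the $(3+2)$-core. The following is known.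

\begin{itemize}
\item[(F0)] For $c<c_2$, w.h.p.\ all rigid components of $G(n,c/n)$ span one, two or three vertices. For $c>c_2$, w.h.p.\ there is a giant rigid component, and it spans a $(1-o(1))$-fraction of the vertices of $Q$; so for every fixed $\delta>0$, w.h.p.\ the giant component $R$ satisfies $|Q\setminus R|\le\delta n$.
\end{itemize}

The question posed in \cite{KMT} is whether, for $c>c_2$, w.h.p.\ the \emph{entire} $(3+2)$-core is Laman-spanning. The answer is yes.

\begin{theorem}\label{thm:main}
Let $c>c_2$. Then w.h.p.\ $G[Q]$ is Laman-spanning, and $Q$ is exactly the giant rigid component.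
\end{theorem}

The work is in passing from ``all but $o(n)$ vertices'' to ``all vertices''. This step has nothing to do with $c_2$; it works as soon as the $3$-core is of linear size. To state it, put
\[
\psi_j(x)=\Pr(\mathrm{Po}(x)\ge j),\qquad h(x)=\frac{x}{\psi_2(x)},\qquad \gamma_3=\min_{x>0}h(x),
\]
where $\mathrm{Po}(x)$ is a Poisson variable with mean $x$. The number $\gamma_3$ is the threshold for the appearance of a $3$-core, and $c_2\ge\gamma_3$. For $c>\gamma_3$ let
\[
\mu=\mu(c)\ \text{ be the largest root of } h(\mu)=c,\qquad q=\frac{\mu}{c}=\psi_2(\mu)=1-e^{-\mu}(1+\mu).
\]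
The existence of the minimum and of the root, and the two facts about $\gamma_3$, are discussed in Section~\ref{sec:facts}.

\begin{theorem}[Absorption]\label{thm:absorb}
For every $c>\gamma_3$ there is $\delta=\delta(c)>0$ such that w.h.p.\ every rigid component $R$ of $G(n,c/n)$ with $|K\setminus R|\le\delta n$ satisfies $R=Q$.
\end{theorem}

Theorem~\ref{thm:main} follows at once: if $c>c_2$ then $c>\gamma_3$, and by (F0) w.h.p.\ the giant component $R$ has $|K\setminus R|\le|Q\setminus R|\le\delta n$. Finally, we describe all rigid components.

\begin{theorem}[Classification]\label{thm:class}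
Let $c>c_2$. Then w.h.p.\ the rigid components of $G(n,c/n)$ are $Q$ and components with $1$, $2$ or $3$ vertices. Moreover, $|Q|/n\to q=\mu/c=1-e^{-\mu}(1+\mu)$ in probability.
\end{theorem}

\begin{remark}
If $\gamma_3<c<c_2$ (if this interval is nonempty), then w.h.p.\ $Q$ is not Laman-spanning, because $|Q|\ge|K|=\Theta(n)$ while by (F0) all rigid components have at most three vertices. In that range Theorem~\ref{thm:absorb} is true but, for small $\delta$, w.h.p.\ no rigid component satisfies its hypothesis. If $c<\gamma_3$, then w.h.p.\ $Q=\emptyset$.
\end{remark}

\subsection{The idea, on the smallest case}\label{sec:idea}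

Let $c>\gamma_3$, let $R$ be a rigid component containing almost all of $K$, and let $U=K\setminus R$ be the leftover. A vertex of $U$ with two neighbors in $R$ would be absorbed, so each vertex of $U$ has at most one neighbor in $R$, and hence at least two neighbors in $U$. In particular $|U|\ne1,2$, and the smallest possible leftover is a triangle $v_1v_2v_3$ in which each $v_i$ has exactly one further neighbor $w_i$ in $K$, and $w_i\in R$.

\emph{Counting alone does not exclude it.} More generally, consider cycles of fixed length $s$ all of whose vertices have degree $3$ in the $3$-core. Suppose the $3$-core has $n_3$ vertices of degree $3$ and $M$ half-edges in total, and think of it as a uniformly random matching of its half-edges. There are about $n_3^s/(2s)$ ways to choose $s$ vertices in cyclic order and $6=3\cdot2$ ways to choose, at each of them, a half-edge to arrive by and one to leave by; the $s$ prescribed pairs are matched with probability about $M^{-s}$. The expected number of such cycles is therefore about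
\begin{equation}\label{eq:cycles}
\frac1{2s}\Big(\frac{6n_3}{M}\Big)^s .
\end{equation}
For $s=3$ this is of constant order, so a first-moment bound cannot rule out a missing triangle.

\emph{But the triangle is absorbed anyway.} It brings three new vertices and six new edges, exactly the $2\cdot3$ edges required by the Laman count. Geometrically, the triangle is a rigid body with three degrees of freedom relative to $R$, and the three bars $v_iw_i$ remove them. The exception is $w_1=w_2=w_3$, when the triangle can still rotate about the common endpoint; but then $\{v_1,v_2,v_3,w_1\}$ spans a $K_4$, which w.h.p.\ $G$ does not contain. The same count works for a cycle of any length (Lemma~\ref{lem:moves}(ii)); if all the $w_i$ coincide, the cycle and the common endpoint form a set that is too dense to occur.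

\emph{Everything else is rare.} If $G[U]$ is not a union of disjoint cycles, it has at least $|U|+1$ edges. For sets of fixed size the expected number of these is $O(1/n)$, but $U$ may have up to $\delta n$ vertices, so one must control an exponential number of possibilities. Small sets are sparse: for small $\delta$, $U$ spans at most $(1+\varepsilon)|U|$ edges. So all but a small proportion of the vertices of $U$ have exactly two neighbors in $U$ and therefore degree $3$ in the core, and the exponential factor is again $(6n_3/M)^s$, with $s=|U|$, up to an arbitrarily small change of the base. Hence we need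
\[
\frac{6n_3}{M}\le\rho<1 .
\]
In words: a walk that enters a vertex of degree $3$ in the core has two ways to leave, the next vertex has degree $3$ with probability about $3n_3/M$, and this branching must be subcritical. (Without the restriction to vertices of degree $3$ it is not: the expected number of $s$-cycles in $G$ is about $c^s/(2s)$, with $c>1$.) In the limit, $6n_3/M$ is at most
\begin{equation}\label{eq:g}
g(\mu),\qquad\text{where } g(x)=\frac{x^2e^{-x}}{\psi_2(x)}=\frac{x^2}{e^x-1-x},
\end{equation}
and the condition $g(\mu)<1$ says precisely that $h'(\mu)>0$. This is where the hypothesis $c>\gamma_3$ enters: $\mu$ lies strictly beyond the point at which $h$ attains its minimum.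

Section~\ref{sec:det} contains the deterministic part and reduces Theorem~\ref{thm:absorb} to two properties of $G$. Section~\ref{sec:core} finds the degree sequence of the $3$-core, and Section~\ref{sec:count} does the counting and completes the proofs of Theorems~\ref{thm:absorb} and~\ref{thm:main}. Sections~\ref{sec:size} and~\ref{sec:other} prove Theorem~\ref{thm:class}.

\section{Deterministic reduction}\label{sec:det}

In this section $G$ is any finite graph, with $V,K,Q$ as above; $m(S)$ is the number of edges of $G[S]$. Fix an ordering $u_1,u_2,\dots$ of $Q\setminus K$ in which each $u_i$ has at least two neighbors in $K\cup\{u_1,\dots,u_{i-1}\}$. No vertex outside $Q$ has two or more neighbors in $Q$.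

\subsection{Rigid sets do not leave the $(3+2)$-core}

By definition of the $3$-core, the vertices outside $K$ can be deleted one at a time, each having at most two remaining neighbors. We need more: that the vertices outside $Q$ can be deleted in this way while all of $Q$ stays in place.

\begin{lemma}\label{lem:peel}
\textup{(i)} Every nonempty $Y\subseteq V\setminus Q$ contains a vertex with at most two neighbors in $Q\cup Y$.

\textup{(ii)} For every nonempty $X\subseteq V\setminus Q$, at most $2|X|-1$ edges of $G[X\cup Q]$ meet $X$.
\end{lemma}

\begin{proof}
(i) Suppose every $y\in Y$ has at least three neighbors in $Q\cup Y$. We find a set of minimum degree at least $3$ that is not contained in $K$. The set $Q\cup Y$ itself need not do, since a vertex $u_i$ may have only two neighbors in it; we keep only those $u_i$ that are needed. Let $I_0$ be the set of the $u_i$ with a neighbor in $Y$, and let $I\subseteq Q\setminus K$ be the smallest set containing $I_0$ such that $u_i\in I$, $u_j\sim u_i$ and $j<i$ imply $u_j\in I$. Put $Z=K\cup I\cup Y$.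

Vertices of $K$ have at least three neighbors in $K\subseteq Z$. All neighbors in $Q$ of a vertex $y\in Y$ lie in $K\cup I_0$, so $y$ has at least three neighbors in $Z$. A vertex $u_i\in I$ has at least two neighbors in $K\cup\{u_j:j<i\}$, and all of these lie in $Z$. It has one more neighbor in $Z$: a neighbor in $Y$ if $u_i\in I_0$, and otherwise a neighbor $u_l\in I$ with $l>i$, since without such a neighbor $u_i$ could be removed from $I$, contradicting minimality. So $G[Z]$ has minimum degree at least $3$, whence $Z\subseteq K$, contradicting $\emptyset\ne Y\subseteq V\setminus Q$.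

(ii) By (i), we can delete the vertices of $X$ one by one so that each has at most two neighbors in the union of $Q$ and the remaining part of $X$. The last one has at most one neighbor in $Q$, since it lies outside $Q$. The edges meeting $X$ number at most $2(|X|-1)+1$.
\end{proof}

\begin{corollary}\label{cor:inside}
If $R$ is rigid and $|R\cap Q|\ge2$, then $R\subseteq Q$.
\end{corollary}

\begin{proof}
Suppose $X=R\setminus Q\ne\emptyset$. A Laman graph spanning $R$ has $2|R|-3$ edges, of which at most $2|R\cap Q|-3$ lie inside $R\cap Q$. At least $2|X|$ of its edges meet $X$, contradicting Lemma~\ref{lem:peel}(ii).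
\end{proof}

\subsection{Two ways to enlarge a rigid set}

\begin{lemma}\label{lem:moves}
Let $R$ be rigid (so $|R|\ge2$).

\textup{(i)} If $v\notin R$ has at least two neighbors in $R$, then $R\cup\{v\}$ is rigid.

\textup{(ii)} Let $C=\{v_1,\dots,v_k\}$, $k\ge3$, be disjoint from $R$ and the vertex set of a cycle of $G$. Suppose that each $v_i$ has a neighbor $w_i\in R$ and that the $w_i$ are not all equal. Then $R\cup C$ is rigid.
\end{lemma}

\begin{proof}
Let $L$ be a Laman graph spanning $R$.

(i) Add to $L$ the vertex $v$ and two edges from $v$ to $R$. The number of edges becomes $2|R|-3+2=2(|R|+1)-3$. A set $X\cup\{v\}$ with $X\subseteq R$ spans at most $2|X|-3+2=2(|X|+1)-3$ edges if $|X|\ge2$, and at most one edge if $|X|=1$. Sets inside $R$ span what they span in $L$.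

(ii) Add to $L$ the $k$ edges of the cycle and the $k$ edges $v_iw_i$. The number of edges becomes $2|R|-3+2k=2(|R|+k)-3$. Let $X\subseteq R$ and $Y\subseteq C$ with $|X\cup Y|\ge2$; we bound the number of edges spanned by $X\cup Y$. If $Y=\emptyset$, the bound holds in $L$.

Let $\emptyset\ne Y\ne C$. Then $Y$ spans at most $|Y|-1$ edges of the cycle and sends at most $|Y|$ edges to $X$.
\begin{itemize}
\item If $|X|\ge2$, the total is at most $2|X|-3+2|Y|-1<2(|X|+|Y|)-3$.
\item If $|X|=1$, it is at most $2|Y|-1=2(|Y|+1)-3$.
\item If $X=\emptyset$, it is at most $|Y|-1\le2|Y|-3$, as $|Y|\ge2$.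
\end{itemize}

Let $Y=C$.
\begin{itemize}
\item If $|X|\ge2$, the total is at most $2|X|-3+2k$.
\item If $|X|=1$, it is at most $k+(k-1)=2(k+1)-3$, because the $w_i$ are not all equal.
\item If $X=\emptyset$, it is $k\le2k-3$, as $k\ge3$. \qedhere
\end{itemize}
\end{proof}

\subsection{The leftover set}

\begin{definition}
A nonempty set $S\subseteq K$ is \emph{loosely attached} if every vertex of $S$ has at most one neighbor in $K\setminus S$.
\end{definition}

Every vertex of a loosely attached set $S$ has at least three neighbors in $K$, hence at least two in $S$. So
\begin{equation}\label{eq:excess}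
m(S)\ge|S|,\quad\text{with equality if and only if $G[S]$ is $2$-regular, i.e.\ a disjoint union of cycles.}
\end{equation}

\begin{proposition}\label{prop:det}
Let $b\ge0$ be an integer such that
\begin{itemize}
\item[\textup{(A)}] $m(S)\le\frac{11}{10}|S|$ for all $S\subseteq V$ with $1\le|S|\le b+1$;
\item[\textup{(B)}] every loosely attached set $S$ with $|S|\le b$ satisfies $m(S)=|S|$.
\end{itemize}
Then every rigid component $R$ with $|R\cap K|\ge2$ and $|K\setminus R|\le b$ equals $Q$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:inside}, $R\subseteq Q$. We claim that $K\subseteq R$. Suppose that $U=K\setminus R$ is nonempty. By Lemma~\ref{lem:moves}(i) and the maximality of $R$, every $v\in U$ has at most one neighbor in $R$. Since $K\setminus U\subseteq R$, the set $U$ is loosely attached, and by (B) and \eqref{eq:excess} the graph $G[U]$ is a disjoint union of cycles. Let $C$ be the vertex set of one of them, with vertices $v_1,\dots,v_k$, $k\ge3$. Each $v_i$ has exactly two neighbors in $U$, hence at least one in $K\setminus U\subseteq R$, hence exactly one neighbor $w_i$ in $R$. If the $w_i$ are not all equal, then $R\cup C$ is rigid by Lemma~\ref{lem:moves}(ii),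 contradicting the maximality of $R$. If they all equal $w$, then $C\cup\{w\}$ has $k+1\le b+1$ vertices and spans at least $2k>\frac{11}{10}(k+1)$ edges (as $k\ge3$), contradicting (A). This proves the claim.

If $Q\not\subseteq R$, then the first $u_i\notin R$ has at least two neighbors in $K\cup\{u_1,\dots,u_{i-1}\}\subseteq R$, and Lemma~\ref{lem:moves}(i) contradicts the maximality of $R$. So $R=Q$.
\end{proof}

It remains to show that for small $\delta>0$ the random graph w.h.p.\ satisfies (A) and (B) with $b=\lfloor\delta n\rfloor$. Property (A) is routine. Property (B) is the heart of the matter, and for it we need the degrees in the $3$-core.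

\section{The degrees in the $3$-core}\label{sec:core}

\subsection{Constants and cited facts}\label{sec:facts}

By \eqref{eq:g}, $1/g(x)=\sum_{i\ge2}x^{i-2}/i!$, so $g$ decreases strictly from $2$ to $0$ on $(0,\infty)$. Since $\psi_2'(x)=xe^{-x}$, the derivative $h'(x)$ has the sign of $\psi_2(x)-x^2e^{-x}$, that is, of $1-g(x)$. So $h$ decreases up to the point $\mu_*$ with $g(\mu_*)=1$ and increases afterwards, and $h\to\infty$ at $0$ and at $\infty$. Hence for $c>\gamma_3=h(\mu_*)$ the largest root $\mu$ of $h(\mu)=c$ exists and satisfies $\mu>\mu_*$, and
\begin{equation}\label{eq:gless1}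
g(\mu)<1 .
\end{equation}
We use the following facts. Let $B_r(v)$ denote the rooted graph induced by the vertices at distance at most $r$ from its root $v$, and let $T$ be the Galton--Watson tree with offspring law $\mathrm{Po}(c)$ and root $o$.
\begin{itemize}
\item[(F1)] \cite{PSW,JL} If $c<\gamma_3$, then w.h.p.\ $K=\emptyset$. If $c>\gamma_3$, then $|K|/n\to\psi_3(\mu)$ in probability.
\item[(F2)] (Local convergence, \cite[Ch.~2]{vdH}.) For fixed $r$ and any isomorphism-closed set $\mathcal H$ of finite rooted graphs, $\frac1n\#\{v:B_r(v)\in\mathcal H\}\to\Pr(B_r(o)\in\mathcal H)$ in probability, the second ball being taken in $T$. (For a single isomorphism class this is the definition of local convergence. It extends to all $\mathcal H$ because there are countably many classes and the limit probabilities sum to $1$.)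
\item[(F3)] \cite{Janson} For configuration-model multigraphs with degrees $(d_v)$ such that $M=\sum d_v\to\infty$ and $\sum d_v^2=O(M)$, we have $\liminf\Pr(\text{the multigraph is simple})>0$.
\end{itemize}
In the configuration model each vertex $v$ carries $d_v$ half-edges, and the $M$ half-edges are joined by a uniformly random perfect matching. Conditioned on being simple, the multigraph is uniform among the simple graphs with degrees $(d_v)$.

\emph{Why $c_2\ge\gamma_3$.} Let $c<\gamma_3$. W.h.p.\ $K=\emptyset$, so the vertices of $G$ can be deleted one at a time, each having at most two remaining neighbors. Orienting every edge toward the endpoint deleted earlier gives in-degrees at most $2$. So $G(n,c/n)$ is w.h.p.\ $2$-orientable for every $c<\gamma_3$, and $c_2\ge\gamma_3$.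

\subsection{Peeling in the limit tree}

From now on $c>\gamma_3$. To read off the degrees in the $3$-core from local information we approximate $K$ by finitely many rounds of peeling. For a locally finite graph let $K_0$ be the set of all vertices and $K_{t+1}$ the set of the vertices of $K_t$ with at least three neighbors in $K_t$; let $K_\infty=\bigcap_tK_t$. Any set that induces minimum degree at least $3$ lies in every $K_t$; in particular $K\subseteq K_t$ in $G$. Whether $v\in K_t$ is determined by $B_t(v)$, and the number $\deg_{K_t}(v)$ of neighbors of $v$ in $K_t$ is determined by $B_{t+1}(v)$.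

In a rooted tree, let $A_0$ be the set of all non-root vertices and let $A_{t+1}$ be the set of the non-root vertices with at least two children in $A_t$. By induction these sets decrease; let $A_\infty=\bigcap_tA_t$, and let $N_x$ be the number of children of $x$ in $A_\infty$. (A vertex of $A_\infty$ survives the peeling as long as its parent does.)

\begin{lemma}\label{lem:tree}
In the tree $T$:
\begin{itemize}
\item[\textup{(a)}] Each child of a given vertex lies in $A_t$ with probability $q_t$, independently of the other children, where $q_0=1$, $q_{t+1}=\psi_2(cq_t)$, and $q_t$ decreases to $q$. Moreover $N_x\sim\mathrm{Po}(\mu)$ for every $x$, and a non-root $x$ lies in $A_\infty$ if and only if $N_x\ge2$.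
\item[\textup{(b)}] Every vertex $x$ with $N_x\ge3$ lies in $K_\infty$.
\item[\textup{(c)}] The root $o$ lies in $K_\infty$ if and only if $N_o\ge3$, and then it has exactly $N_o$ neighbors in $K_\infty$. Hence, as $t\to\infty$,
\begin{equation}\label{eq:limits}
\Pr(o\in K_t,\ \deg_{K_t}(o)=j)\to e^{-\mu}\frac{\mu^j}{j!}\quad(j\ge3),\qquad \Pr(o\in K_t)\to\psi_3(\mu).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) Whether a non-root $x$ lies in $A_t$ depends only on the subtree below $x$, which is a copy of $T$, and the subtrees of different children are independent. By Poisson thinning the number of children in $A_t$ is $\mathrm{Po}(cq_t)$, which gives the recursion. As $x\mapsto\psi_2(cx)$ is continuous, increasing and maps $[0,1]$ into itself, $q_t$ decreases to its largest fixed point in $[0,1]$. A positive $x$ is a fixed point if and only if $h(cx)=c$, and then $x=\psi_2(cx)\le1$; so the largest one is $\mu/c=q$. Thus a child lies in $A_\infty$ with probability $q$, and by thinning $N_x\sim\mathrm{Po}(cq)=\mathrm{Po}(\mu)$. As $x$ has finitely many children, its set of children in $A_t$ is constant for large $t$, so a non-root $x$ lies in $A_\infty$ if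 and only if $N_x\ge2$.

(b) If $N_x\ge3$, consider $x$, its children in $A_\infty$, their children in $A_\infty$, and so on. In this set $x$ has at least three children, and every other vertex has its parent and at least two children. So the set induces minimum degree at least $3$ and lies in $K_\infty$.

(c) By local finiteness $K_\infty$ induces minimum degree at least $3$. So every non-root vertex of $K_\infty$ has at least two children in $K_\infty$, and by induction it lies in every $A_t$; thus $K_\infty\subseteq A_\infty\cup\{o\}$. If $o\in K_\infty$, then $o$ has at least three children in $K_\infty$, hence in $A_\infty$, and $N_o\ge3$. If $N_o\ge3$, then $o$ and all its children in $A_\infty$ belong to the set in (b), hence to $K_\infty$, and no other child of $o$ belongs to $K_\infty$; so $o$ has exactly $N_o$ neighbors in $K_\infty$. Finally, by local finiteness the events in \eqref{eq:limits} are, for all large $t$, decided as the corresponding events for $K_\infty$, and $N_o\sim\mathrm{Po}(\mu)$.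
\end{proof}

\subsection{Transfer to the random graph}

The set $K$ is not determined by balls of bounded radius. The next lemma says that replacing it by $K_t$ affects only few vertices, and few neighborhoods.

\begin{lemma}\label{lem:transfer}
For every fixed $l\ge1$ and $\theta>0$ there is $t_0$ such that for every fixed $t\ge t_0$ and all large $n$, with probability at least $1-\theta$ at most $\theta n$ vertices of $G$ are within distance $l$ of $K_t\setminus K$.
\end{lemma}

\begin{proof}
First we bound ball sizes: for fixed $l$ there is $C_l$ with $\mathbb E|B_l(v)|^2\le C_l$ for all $n$ and $v$, where $|B_l(v)|$ is the number of vertices. By breadth-first exploration, $|B_l(v)|$ is stochastically dominated by the size $Y_l$ of generations $0,\dots,l$ of a branching process whose offspring variable $X$ is binomial with parameters $n$ and $c/n$. Here $Y_0=1$ and $Y_l=1+\sum_{i\le X}Y_{l-1}^{(i)}$ with independent copies $Y_{l-1}^{(i)}$. By Cauchy--Schwarz, $(\sum_{i\le X}Y_{l-1}^{(i)})^2\le X\sum_{i\le X}(Y_{l-1}^{(i)})^2$, so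
\[
\mathbb EY_l^2\le2+2\,\mathbb EX^2\,\mathbb EY_{l-1}^2\le2+2(c+c^2)\,\mathbb EY_{l-1}^2 ,
\]
and the claim follows by induction on $l$.

Now choose $\eta\in(0,1)$ with $\eta^{1/2}\le\theta/2$ and $(3C_l)^{1/2}\eta^{1/4}\le\theta$, and by \eqref{eq:limits} choose $t_0$ with $\Pr(o\in K_t)\le\psi_3(\mu)+\eta$ for $t\ge t_0$. Fix $t\ge t_0$. By (F1) and (F2), w.h.p.\ $|K_t\setminus K|=|K_t|-|K|\le3\eta n$. By Markov's inequality, $\sum_v|B_l(v)|^2\le C_l\eta^{-1/2}n$ with probability at least $1-\eta^{1/2}$. If both bounds hold, then by Cauchy--Schwarz the number of vertices within distance $l$ of $K_t\setminus K$ is at most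
\[
\sum_{w\in K_t\setminus K}|B_l(w)|\le(3\eta n)^{1/2}\big(C_l\eta^{-1/2}n\big)^{1/2}=(3C_l)^{1/2}\eta^{1/4}n\le\theta n. \qedhere
\]
\end{proof}

\begin{proposition}\label{prop:degrees}
For $j\ge3$ let $n_j$ be the number of vertices of $K$ with exactly $j$ neighbors in $K$. For each fixed $j$, $n_j/n\to e^{-\mu}\mu^j/j!$ in probability.
\end{proposition}

\begin{proof}
Let $\theta>0$. Choose $t$ that is admissible in Lemma~\ref{lem:transfer} for $l=1$ and $\theta$ and for which the first probability in \eqref{eq:limits} is within $\theta$ of its limit. A vertex at distance more than $1$ from $K_t\setminus K$ lies in $K$ if and only if it lies in $K_t$, and it has the same number of neighbors in both sets. So with probability at least $1-\theta$, for large $n$, $n_j$ differs from $\#\{v\in K_t:\deg_{K_t}(v)=j\}$ by at most $\theta n$. By (F2) with $r=t+1$, w.h.p.\ the latter number is within $2\theta n$ of $ne^{-\mu}\mu^j/j!$. As $\theta$ is arbitrary, the claim follows.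
\end{proof}

\begin{corollary}\label{cor:constants}
Let $M=\sum_{v\in K}\deg_K(v)=2m(K)$. Fix $\rho\in(g(\mu),1)$ and put $\alpha=\mu^3e^{-\mu}/12$, $a=c^2+2c+2$. Then w.h.p.
\begin{equation}\label{eq:constants}
\frac{6n_3}M\le\rho,\qquad n_3\ge\alpha n,\qquad M\le3cn,\qquad \sum_{v\in K}\deg_K(v)^2\le an .
\end{equation}
\end{corollary}

\begin{proof}
The interval for $\rho$ is nonempty by \eqref{eq:gless1}. The second bound holds since $n_3/n\to2\alpha$ in probability. For the first, $M\ge\sum_{j=3}^Jjn_j$ for every $J$. With $N\sim\mathrm{Po}(\mu)$ we have $\sum_{j\ge3}je^{-\mu}\mu^j/j!=\mu\Pr(N\ge2)=\mu\psi_2(\mu)$, so, taking $J$ large, for every $\eta>0$ w.h.p.\ $M/n\ge\mu\psi_2(\mu)-\eta$. Since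
\[
6\cdot\frac{\mu^3e^{-\mu}}6\cdot\frac1{\mu\psi_2(\mu)}=g(\mu)<\rho ,
\]
the first bound follows. The third holds since $M\le2m(V)$ and w.h.p.\ $m(V)\le cn$. For the fourth, $\sum_{v\in V}\deg(v)^2=2m(V)+2\Lambda$, where $\Lambda$ is the number of paths with two edges in $G$. We have $\mathbb E\Lambda\le n\cdot\frac{n^2}2\cdot\frac{c^2}{n^2}=\frac{c^2n}2$. Only pairs of such paths that share an edge contribute to the variance of $\Lambda$: equal pairs contribute $O(n^3\cdot n^{-2})=O(n)$, and distinct pairs sharing an edge have three edges in total on at most four vertices and contribute $O(n^4\cdot n^{-3})=O(n)$. By Chebyshev's inequality w.h.p.\ $\Lambda\le\frac{c^2n}2+n$, so $\sum_{v\in V}\deg(v)^2\le2cn+c^2n+2n=an$.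
\end{proof}

\section{Loosely attached sets}\label{sec:count}

\subsection{Small sets are sparse}

\begin{lemma}\label{lem:sparse}
For every $\varepsilon\in(0,1)$ there is $\delta_0>0$ such that w.h.p.\ $m(S)\le(1+\varepsilon)|S|$ for all $S\subseteq V$ with $1\le|S|\le\delta_0n$.
\end{lemma}

\begin{proof}
Let $s\ge1$ and let $r$ be the least integer exceeding $(1+\varepsilon)s$; thus $r\ge s$. The expected number of $s$-sets $S$ with $m(S)\ge r$ is at most
\[
\binom ns\binom{s(s-1)/2}r\Big(\frac cn\Big)^r\le\Big(\frac{en}s\Big)^s\Big(\frac{ecs^2}{2rn}\Big)^r\le\Big(\frac{en}s\Big)^s\Big(\frac{ecs}{2n}\Big)^r .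
\]
If $ec\delta_0/2\le1$, then for $s\le\delta_0n$ the last base is at most $1$, and we may replace $r$ by $(1+\varepsilon)s$. The bound becomes $[C(s/n)^\varepsilon]^s$ with $C=e(ec/2)^{1+\varepsilon}$. Choose $\delta_0$ so small that also $C\delta_0^\varepsilon\le\frac12$. The sum over $s\le\sqrt n$ is at most $\sum_{s\ge1}(Cn^{-\varepsilon/2})^s=o(1)$, and the sum over $\sqrt n<s\le\delta_0n$ is at most $\sum_{s>\sqrt n}2^{-s}=o(1)$.
\end{proof}

\subsection{No loosely attached set has an extra edge}

\begin{lemma}\label{lem:loose}
Let $c>\gamma_3$. There are $\varepsilon\in(0,\frac1{10}]$ and $\delta_1>0$ such that for every $0<\delta\le\delta_1$, w.h.p.\ there is no loosely attached set $S$ with $|S|\le\delta n$ and $|S|+1\le m(S)\le(1+\varepsilon)|S|$.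
\end{lemma}

The proof extends the count \eqref{eq:cycles} from cycles to all loosely attached sets of positive but small excess $k=m(S)-|S|$. As predicted in Section~\ref{sec:idea}, the dominating factor is $(6n_3/M)^s$ with $s=|S|$. The excess contributes a factor $(4s/M)^k$, which for $k\ge1$ makes the sum $O(1/n)$, and an entropy factor, which is $e^{o(1)s}$ as $\varepsilon\to0$.

\begin{proof}
\emph{Step 1: passing to the configuration model.} The sets in question are determined by the graph $G[K]$. Condition on $K=W$ and on the degrees $(d_v)_{v\in W}$ of $G[W]$, all at least $3$. Let $H$ be a graph on $W$ with minimum degree at least $3$. If $G[W]=H$, then $K\supseteq W$, and $K=W$ if and only if there is no nonempty $Y\subseteq V\setminus W$ all of whose vertices have at least three neighbors in $W\cup Y$. This condition depends only on the pairs not inside $W$. So $\Pr(K=W,\,G[W]=H)$ depends on $H$ only through its number of edges: given $W$ and the degrees, the $3$-core is uniform among the simple graphs on $W$ with these degrees.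

By Corollary~\ref{cor:constants} it suffices to treat degree sequences satisfying \eqref{eq:constants}. For these, $M\ge3n_3\ge3\alpha n$ and $\sum d_v^2\le an\le\frac a{3\alpha}M$. By (F3) there is $p_0>0$ such that for all large $n$ and all such degree sequences the configuration multigraph is simple with probability at least $p_0$; otherwise some sequence of such degree sequences would contradict (F3). Hence the probability of any property in the uniform simple graph is at most $1/p_0$ times the probability that the configuration multigraph is simple and has this property. It remains to bound by $O(1/n)$, uniformly, the expected number in the configuration model of the structures defined next, at least one of which is present whenever the multigraph is simple and contains a set $S$ as excluded by the lemma.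

\emph{Step 2: the probability of one structure.} Let $S$ be a set as excluded by the lemma, with $|S|=s$ and $m(S)=m=s+k$, so that $1\le k\le\varepsilon s$. For $v\in S$ let $H_v$ be the set of the half-edges at $v$ that are matched to half-edges at vertices of $S$. As $S$ is loosely attached, $|H_v|\in\{d_v-1,d_v\}$; moreover, $\sum_{v\in S}|H_v|=2m$, and $\bigcup_{v\in S}H_v$ is matched within itself. We count families $(S,(H_v)_{v\in S})$ with these three properties. For a given family with the first two, the third has probability
\[
\prod_{i=1}^m\frac{2m-2i+1}{M-2i+1}\le\frac{2^mm!}{(M-2m)^m},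
\]
provided $2m<M$, which Step 4 will ensure.

\emph{Step 3: the number of structures.} Let $F(z)=\sum_{v\in W}(d_vz^{d_v-1}+z^{d_v})$, which records the choice of a vertex and of $H_v$ according to $|H_v|$. The number of families is at most $\frac1{s!}[z^{2m}]F(z)^s$. The lowest term of $F$ is $3n_3z^2$, from vertices of degree $3$ with $|H_v|=2$, and since $2m=2s+2k$ most factors have to contribute this term. Write $F(z)=z^2(3n_3+P(z))$. Here $P$ has nonnegative coefficients and no constant term, and $P(1)\le\sum_v(d_v+1)\le2M$. Let $D=\max(1,2c/\alpha)$, so that $D\ge2M/(3n_3)$ by \eqref{eq:constants}. In the expansion of $(3n_3+P)^s$, a term that uses $P$ from $t$ factors contributes to $z^{2k}$ only if $t\le2k$, and $[z^{2k}]P(z)^t\le P(1)^t$. Since $2k\le s$,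
\begin{align*}
[z^{2m}]F^s=[z^{2k}](3n_3+P)^s&\le\sum_{t=0}^{2k}\binom st(3n_3)^{s-t}(2M)^t\\
&\le(3n_3)^sD^{2k}\sum_{t=0}^{2k}\binom st\le(3n_3)^s\Big(\frac{Des}{2k}\Big)^{2k}.
\end{align*}

\emph{Step 4: summation.} We have $m!/s!\le(2s)^k$, since $m\le2s$. Also $2m/M\le4s/M\le\frac{4\delta}{3\alpha}=:\eta$, which will be at most $\frac12$. So the expected number of families with parameters $(s,k)$ is at most
\[
\frac{(3n_3)^s}{s!}\Big(\frac{Des}{2k}\Big)^{2k}\frac{2^{s+k}m!}{M^{s+k}(1-\eta)^m}\le\Big(\frac{6n_3}M\Big)^s\Big(\frac{4s}M\Big)^k(1-\eta)^{-2s}\Big(\frac{Des}{2k}\Big)^{2k}.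
\]
The function $x\mapsto(Des/(2x))^{2x}$ is increasing for $0<x\le Ds/2$, because its logarithm has derivative $2\log(Ds/(2x))$. So for $k\le\varepsilon s$ the last factor is at most $(De/(2\varepsilon))^{2\varepsilon s}$. As $(De/(2\varepsilon))^{2\varepsilon}\to1$ when $\varepsilon\to0$, we can choose $\varepsilon\le\frac1{10}$ so that this factor is at most $\rho^{-s/4}$. Then choose $\delta_1$ so that $(1-\eta)^{-2}\le\rho^{-1/4}$ and $\eta\le\frac12$ for all $\delta\le\delta_1$. Using $6n_3/M\le\rho$, we see that the bound becomes $\rho^{s/2}(4s/M)^k$ with $4s/M\le\frac12$. Summing over $k\ge1$ and then over $s\ge1$ gives at most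
\[
\sum_{s\ge1}\rho^{s/2}\,\frac{8s}M=O(1/M)=O(1/n). \qedhere
\]
\end{proof}

\subsection{Proof of Theorems~\ref{thm:absorb} and~\ref{thm:main}}

Take $\varepsilon$ and $\delta_1$ from Lemma~\ref{lem:loose} and $\delta_0=\delta_0(\varepsilon)$ from Lemma~\ref{lem:sparse}. Put $\delta=\min(\delta_1,\delta_0/2,\psi_3(\mu)/2)$ and $b=\lfloor\delta n\rfloor$. W.h.p.\ the conclusions of both lemmas hold (that of Lemma~\ref{lem:loose} for this $\delta$), and $|K|\ge\frac34\psi_3(\mu)n$ by (F1). Assume this, with $n$ large.

Property (A) of Proposition~\ref{prop:det} holds by Lemma~\ref{lem:sparse}, as $b+1\le\delta_0n$ and $\varepsilon\le\frac1{10}$. For (B), let $S$ be loosely attached with $|S|\le b$. Then $m(S)\ge|S|$ by \eqref{eq:excess}, and $m(S)\le(1+\varepsilon)|S|$ by Lemma~\ref{lem:sparse}. By Lemma~\ref{lem:loose}, $m(S)\ge|S|+1$ is impossible. So $m(S)=|S|$. Finally, if $R$ is a rigid component with $|K\setminus R|\le\delta n$, then $|R\cap K|\ge\frac14\psi_3(\mu)n\ge2$. Proposition~\ref{prop:det} gives $R=Q$, which proves Theorem~\ref{thm:absorb}. As explained after its statement, Theorem~\ref{thm:main} follows from it and (F0). \qed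

\section{The size of the $(3+2)$-core}\label{sec:size}

In the tree $T$, the root has at least two children in $A_\infty$ with probability $\psi_2(\mu)=q$. The vertices $x$ with $N_x\ge2$ are the ones that one expects to find in the $(3+2)$-core. If $N_x\ge3$, then $x$ is in the $3$-core of $T$. If $N_x=2$, then $x$ waits for its two children in $A_\infty$ to be added first. The waiting ends almost surely, and again the reason is $g(\mu)<1$: a waiting vertex has on average $2\Pr(N=2\mid N\ge2)=g(\mu)$ waiting children, where $N\sim\mathrm{Po}(\mu)$.

\begin{proposition}\label{prop:size}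
For every $c>\gamma_3$, $|Q|/n\to q$ in probability.
\end{proposition}

\begin{proof}
\emph{Upper bound.} We show that if the ball $B_{t+1}(v)$ around a vertex $v\in Q$ is a tree, then $v$ has at least two children in $A_t$ there. For $x,y\in Q$ write $x\prec y$ if $x\in K$, or if $x=u_i$ and $y=u_j$ with $i<j$. Every $v\in Q$ has at least two neighbors $x\prec v$: for $v\in K$ take neighbors in $K$, and for $v=u_j$ use the choice of the ordering. Moreover, if $x\sim y$ and $x\prec y$, then
\begin{equation}\label{eq:back}
x\ \text{has at least two neighbors}\ z\ne y\ \text{with}\ z\prec x .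
\end{equation}
Indeed, if $x\in K$, use its at least three neighbors in $K$. If $x=u_i$, then $y=u_j$ with $j>i$, so $y$ is not among the at least two neighbors of $x$ in $K\cup\{u_1,\dots,u_{i-1}\}$.

Let $v\in Q$ be such that $B_{t+1}(v)$ is a tree, rooted at $v$, and define the sets $A_s$ in this tree. By induction on $s$, every $x\in Q$ at depth $d\ge1$ whose parent $y$ lies in $Q$ and satisfies $x\prec y$ belongs to $A_s$ for all $0\le s\le t+1-d$. For $s=0$ there is nothing to show. For $s\ge1$ we have $d\le t$, so all neighbors of $x$ lie in the tree, and the two neighbors $z\prec x$ from \eqref{eq:back} are children of $x$. They have depth $d+1$ and lie in $A_{s-1}$ by induction, so $x\in A_s$. Applying this with $s=t$ and $d=1$ to two neighbors $x\prec v$ of $v$, we find that $v$ has at least two children in $A_t$. In $T$ the root has this property with probability $\psi_2(cq_t)=q_{t+1}$, and the property is determined by the ball of radius $t+1$. By (F2), all but $o(n)$ of the balls $B_{t+1}(v)$ are trees w.h.p., and for every $\theta>0$ w.h.p.\ $|Q|/n\le q_{t+1}+\theta$. Let $t\to\infty$ and use $q_t\to q$.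

\emph{Lower bound.} For a vertex set $D$ let $D^0=D$ and let $D^{i+1}$ be the union of $D^i$ and the set of vertices with at least two neighbors in $D^i$. Then $Q\supseteq K^l$ for every $l$. Whether $v\in D^l$ depends only on $B_l(v)$ and $D\cap B_l(v)$, so every vertex of $(K_t)^l\setminus K^l$ is within distance $l$ of $K_t\setminus K$. Also, whether $v\in(K_t)^l$ is determined by $B_{t+l}(v)$, and in $T$ we have $(K_t)^l\supseteq(K_\infty)^l$. Fix $l\ge1$ and $\theta>0$, and take $t$ from Lemma~\ref{lem:transfer}. With probability at least $1-\theta-o(1)$,
\[
\frac{|Q|}n\ge\frac{|(K_t)^l|}n-\theta\ge\Pr\big(o\in(K_t)^l\big)-2\theta\ge\Pr\big(o\in(K_\infty)^l\big)-2\theta ,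
\]
where the second inequality is (F2) with $r=t+l$. As $\theta$ is arbitrary, it remains to show that $\liminf_{l\to\infty}\Pr(o\in(K_\infty)^l)\ge q$.

In $T$ let $E_0=\{x:N_x\ge3\}$ and
\[
E_{l+1}=\{x:N_x\ge3\}\cup\{x:N_x=2,\text{ both children of $x$ in $A_\infty$ lie in }E_l\}.
\]
By Lemma~\ref{lem:tree}(b), $E_0\subseteq K_\infty$, and by induction $E_l\subseteq(K_\infty)^l$. For non-root $x$ put $r_l=\Pr(x\in E_l\mid N_x\ge2)$. A child of $x$ lies in $A_\infty$ if and only if its own $N$-value is at least $2$, and the subtrees of different children are independent. So, with $p=\Pr(N=2\mid N\ge2)$ for $N\sim\mathrm{Po}(\mu)$,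
\[
r_0=1-p,\qquad r_{l+1}=1-p+p\,r_l^2,\qquad p=\frac{e^{-\mu}\mu^2/2}{\psi_2(\mu)}=\frac{g(\mu)}2<\frac12 .
\]
The map $r\mapsto1-p+pr^2$ is increasing on $[0,1]$, and its fixed points are $1$ and $(1-p)/p>1$. As $r_0<1$ and $r_1\ge r_0$, the $r_l$ increase to $1$. Each child of $o$ lies in $A_\infty\cap E_l$ with probability $qr_l$, independently, so the number of such children is $\mathrm{Po}(\mu r_l)$. Hence $\Pr(o\in(K_\infty)^{l+1})\ge\psi_2(\mu r_l)\to\psi_2(\mu)=q$.
\end{proof}

\section{The other rigid components}\label{sec:other}

Let now $c>c_2$. The second statement of Theorem~\ref{thm:class} is Proposition~\ref{prop:size}. For the first we show that what remains after removing $Q$ is dominated by a subcritical random graph, whose components are too small to contain rigid sets with four or more vertices.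

\begin{lemma}\label{lem:subcrit}
If $c>c_2$, then $c(1-q)<1$.
\end{lemma}

\begin{proof}
We have $c=\mu/\psi_2(\mu)$ and $1-q=1-\psi_2(\mu)=e^{-\mu}(1+\mu)$. So
\[
c(1-q)<1\iff\mu\big(1-\psi_2(\mu)\big)<\psi_2(\mu)\iff(1+\mu)\big(1-\psi_2(\mu)\big)<1\iff(1+\mu)^2<e^\mu .
\]
Since $12.182^2<148.41<e^5$, we have $e^{2.52}>12.182\cdot1.0202>12.42>12.3904=3.52^2$. The function $e^x-(1+x)^2$ is increasing for $x\ge2.52$, because its derivative $e^x-2(1+x)$ is increasing there and positive at $2.52$. So it suffices to show $\mu>2.52$. Now $g(2.52)<6.3504/(12.42-3.52)=6.3504/8.90<1$, so $2.52>\mu_*$ and $h$ increases on $[2.52,\infty)$. Further,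
\[
h(2.52)=\frac{2.52}{1-3.52\,e^{-2.52}}<\frac{2.52}{1-3.52/12.42}<3.53<c_2<c .
\]
As $h\to\infty$ at $\infty$, the equation $h(x)=c$ has a root larger than $2.52$, and so $\mu>2.52$. (This is the only place where the numerical value $c_2\approx3.588$ is used.)
\end{proof}

\begin{lemma}\label{lem:logcomp}
If $c>c_2$, there is a constant $C$ such that w.h.p.\ all components of $G[V\setminus Q]$ have at most $C\log n$ vertices.
\end{lemma}

\begin{proof}
The set $Q$ depends on the whole graph, so we first describe the conditional law of $G[V\setminus Q]$ given $Q$. Let $W\subseteq V$ and let $H$ be a graph on $W$ with $\Pr(Q=W,\,G[W]=H)>0$. Then $H$ is its own $(3+2)$-core, because when $Q=W$ the $3$-core of $G$ lies in $W$ and all additions happen inside $W$. Let $\mathcal D_W$ be the event that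
\begin{itemize}
\item[(a)] every vertex outside $W$ has at most one neighbor in $W$, and
\item[(b)] every nonempty $Y\subseteq V\setminus W$ contains a vertex with at most two neighbors in $W\cup Y$.
\end{itemize}
We claim that $\{Q=W,\,G[W]=H\}=\{G[W]=H\}\cap\mathcal D_W$. If $Q=W$, then (a) holds because no further vertex can be added to $Q$, and (b) is Lemma~\ref{lem:peel}(i). Conversely, let $G[W]=H$ and let $\mathcal D_W$ hold. If $Y=K\setminus W$ were nonempty, then by (b) some vertex of $Y\subseteq K$ would have at most two neighbors in $W\cup Y\supseteq K$, which is impossible. So $K\subseteq W$, and $K$ is the vertex set of the $3$-core of $H$. The additions starting from $K$ recover $W$, since $H$ is its own $(3+2)$-core, and by (a) they never leave $W$. So $Q=W$.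

The event $\mathcal D_W$ is decreasing in the pairs not inside $W$, and these are independent of $G[W]$. By Harris' inequality (an increasing and a decreasing event of independent edges are negatively correlated), conditionally on $Q=W$ and $G[W]=H$ any increasing event of $G[V\setminus W]$ is at most as likely as in the binomial random graph on $n-|W|$ vertices with edge probability $c/n$.

By Proposition~\ref{prop:size} and Lemma~\ref{lem:subcrit} there is $\kappa\in(0,1)$ such that w.h.p.\ $c(n-|Q|)/n\le1-\kappa$. Consider a set $W$ with $c(n-|W|)/n\le1-\kappa$ and a binomial random graph as above. By exploration, the component of a given vertex is dominated by the total progeny of a branching process with binomial offspring of mean at most $1-\kappa$. If the total progeny exceeds $k$, then the first $k$ explored individuals have at least $k$ children in total. The number of these children is a binomial variable $\Sigma$ of mean at most $(1-\kappa)k$, and for $z=1/(1-\kappa)$ Markov's inequality gives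
\[
\Pr(\Sigma\ge k)\le z^{-k}\,\mathbb Ez^\Sigma\le\big(z^{-1}e^{(1-\kappa)(z-1)}\big)^k=\big((1-\kappa)e^\kappa\big)^k .
\]
As $(1-\kappa)e^\kappa<1$, for a suitable $C=C(\kappa)$ the component has more than $C\log n$ vertices with probability $o(1/n)$, uniformly in $W$ and the vertex. The event that some component of $G[V\setminus W]$ has more than $C\log n$ vertices is increasing, and a union bound over the vertices completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Theorem~\ref{thm:main}, w.h.p.\ $Q$ is a rigid component. Let $R'\ne Q$ be a rigid component with $k=|R'|\ge4$. If $|R'\cap Q|\ge2$, then $R'\subseteq Q$ by Corollary~\ref{cor:inside}, and $R'=Q$ by maximality, a contradiction. So $|R'\cap Q|\le1$.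

A Laman graph on $k\ge3$ vertices is connected, and it remains connected after the removal of any one vertex. Indeed, if its vertex set splits into nonempty sets $X,Y$ with no edges between them, it has at most $(2|X|-2)+(2|Y|-2)=2k-4$ edges. If the removal of a vertex $w$ leaves such a split, every edge lies in $X\cup\{w\}$ or in $Y\cup\{w\}$, and there are at most $(2(|X|+1)-3)+(2(|Y|+1)-3)=2k-4$ edges. Both contradict the edge count $2k-3$.

Hence $G[R'\setminus Q]$ is connected, $R'\setminus Q$ lies in one component of $G[V\setminus Q]$, and w.h.p.\ $k\le1+C\log n$ for all such $R'$ by Lemma~\ref{lem:logcomp}. But $R'$ spans at least $2k-3>\frac{11}{10}k$ edges, as $k\ge4$. For large $n$ this contradicts the conclusion of Lemma~\ref{lem:sparse} with $\varepsilon=\frac1{10}$, which holds w.h.p. So w.h.p.\ every rigid component other than $Q$ has at most three vertices.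
\end{proof}

\begin{thebibliography}{9}

\bibitem{Janson}
Janson, Combin. Probab. Comput. \textbf{18} (2009).

\bibitem{JL}
Janson and {\L}uczak, Random Struct. Alg. \textbf{30} (2007).

\bibitem{KMT}
Shiva Prasad Kasiviswanathan, Cristopher Moore, Louis Theran, ``The rigidity transition in random graphs'', arXiv:1010.3605 (2010).

\bibitem{PSW}
Pittel, Spencer and Wormald, J. Combin. Theory B \textbf{67} (1996).

\bibitem{vdH}
van der Hofstad, \emph{Random Graphs and Complex Networks}, vol.~2.

\end{thebibliography}

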